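# Isolated block sizes in modules of constant Jordan type

## 1. Jordan types of a pencil of nilpotent operators

Throughout, $k$ is an algebraically closed field. Let $E\cong(\mathbb Z/p\mathbb Z)^2$ be generated by $g_1,g_2$, where $p=\operatorname{char}k>0$. Put $x=g_1-1$, $y=g_2-1$. Then $kE=k[x,y]/(x^p,y^p)$, so a finite dimensional $kE$-module is a finite dimensional vector space $M$ with two commuting endomorphisms $x,y$ satisfying $x^p=y^p=0$. For $0\ne\alpha=(\alpha_1,\alpha_2)\in k^2$ put
$$u_\alpha=\alpha_1x+\alpha_2y .$$
Since $\operatorname{char}k=p$, we have $u_\alpha^p=\alpha_1^px^p+\alpha_2^py^p=0$.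

**Definition (Jordan type).** The Jordan type of $M$ at $\alpha$ is the formal sum $\sum_i a_i[i]$, where $a_i$ is the number of Jordan blocks of size $i$ of the nilpotent operator $u_\alpha$ on $M$.

For a $kE$-module all block sizes lie between $1$ and $p$. The ranks of powers are read off from the type: $\operatorname{rank}u_\alpha^j=\sum_i a_i\max(i-j,0)$. Rescaling $\alpha$ does not change the type, so the type is a function of the point $(\alpha_1:\alpha_2)\in\mathbb P^1_k$.

*Example 1.* Let $M=kE/(x)=k[y]/(y^p)$. Here $u_\alpha$ acts as $\alpha_2y$. The type is $[p]$ if $\alpha_2\neq0$ and $p[1]$ if $\alpha_2=0$.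

**Definition (constant Jordan type).** $M$ has constant Jordan type $\sum_ia_i[i]$ if its Jordan type at $\alpha$ is $\sum_i a_i[i]$ for every $0\ne\alpha\in k^2$.

Example 1 does not have this property. The next two families do, and for a common reason. Suppose $A$ is a commutative algebra generated by $x,y$, and suppose every linear substitution in $GL_2(k)$ induces an automorphism of $A$. Given $\alpha\ne0$, pick such an automorphism $\varphi$ with $\varphi(x)=u_\alpha$. Then $\varphi(x\,\varphi^{-1}(m))=u_\alpha m$, so on $A$, and on every ideal preserved by all the $\varphi$, the operator $u_\alpha$ is conjugate to $x$. The type is therefore constant and can be computed from $x$ alone.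

*Example 2.* $M=k[x,y]/(x,y)^r$ with $r\ge1$. For each $n$ with $0\le n\le r-1$ the monomials $y^n,xy^n,\dots,x^{r-1-n}y^n$ form a Jordan string of $x$ of length $r-n$. The type is
$$[r]+[r-1]+\dots+[1].$$
When $\operatorname{char}k=p$ and $r\le p$, this is a $kE$-module.

*Example 3.* Substitutions act on $kE$ because $(\alpha_1 x+\alpha_2 y)^p\in(x^p,y^p)$, and they preserve the ideals $(x,y)^nkE$. Take $n=p-i$ with $2\le i\le p-1$. The ideal is spanned by the monomials $x^my^{m'}$ with $m,m'\le p-1$ and $m+m'\ge n$. For fixed $m'$ the exponent $m$ runs from $\max(n-m',0)$ to $p-1$, so the string has length $p-\max(n-m',0)$. This is $i+m'$ for $0\le m'<n$, and $p$ for the $i$ values $n\le m'\le p-1$. The type is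
$$[i]+[i+1]+\dots+[p-1]+i\,[p].$$
For $p=5$, $i=2$ this is $[2]+[3]+[4]+2[5]$, of dimension $19=25-6$, as it should be. For $n=0$ we get $kE$ itself, of type $p\,[p]$.

The proof below never uses $x^p=y^p=0$, so we widen the setting.

**Convention.** From now on $k$ is algebraically closed of any characteristic, and $M$ is a finite dimensional $k$-space with commuting endomorphisms $x,y$ such that every $u_\alpha$ $(0\ne\alpha\in k^2)$ is nilpotent with Jordan type $\sum_ia_i[i]$ independent of $\alpha$. We again say that $M$ has constant Jordan type. Example 2 in characteristic $0$ is such an $M$.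

The last definition collects all the $u_\alpha$ in one map.

**Definition (the generic operator).** Let $P=\mathbb P^1_k$ with homogeneous coordinates $s,t$, let $\mathcal N=M\otimes\mathcal O_P$, and
$$\theta=sx+ty:\ \mathcal N\to\mathcal N(1).$$
For $\ell\in\{s,t\}$ and an open set $U$ on which $\ell$ has no zero, $\theta_\ell=\theta/\ell$ is an endomorphism of $\mathcal N|_U$. Its fibre at the closed point $(\alpha_1:\alpha_2)$ is a nonzero multiple of $u_\alpha$. Write $\theta\mathcal N=\operatorname{Im}(\theta:\mathcal N(-1)\to\mathcal N)$. Because $x,y$ commute with each other, they commute with $\theta$, and so they preserve the subsheaves $\theta\mathcal N$ and $\operatorname{Ker}\theta^j$ of $\mathcal N$.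

*Example 4.* Let $M=k[x,y]/(x,y)^2$, with basis $1,x,y$ and type $[2]+[1]$. Where $s\ne0$, put $\tau=t/s$. Then $\theta_s=x+\tau y$ sends $1\mapsto x+\tau y$ and kills $x$ and $y$. A Jordan basis depending polynomially on $\tau$ is $1,\ \theta_s1=x+\tau y$ (one block of size $2$), and $y$ (one block of size $1$).

## 2. Can a block size stand alone?

In Examples 2 and 3 the block sizes come in runs that reach down to $1$ or up to $p$. Carlson, Friedlander and Pevtsova, in "Modules of constant Jordan type", arXiv:0707.3845 (2007), pose the following problem.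

> Let $p>3$ and let $M$ be a finite dimensional $kE$-module with constant Jordan type $\sum_ia_i[i]$. Let $1<i<p$. If $a_i\ne0$, must $a_{i+1}\neq0$ or $a_{i-1}\ne0$?

In other words: can a block size strictly between $1$ and $p$ occur while both neighboring sizes are absent? The answer to the quoted question is **yes**: a neighboring size must occur. We prove two statements.

**Theorem 1.** Let $M$ be as in the Convention, and let $i\ge2$ with $i\ne0$ in $k$. If $a_i\ne0$, then $a_{i-1}\ne0$ or $a_{i+1}\ne0$.

If $\operatorname{char}k=p$ and $1<i<p$, then $i\neq0$ in $k$, so Theorem 1 answers the question. The assumption $p>3$ is not needed, only $p\nmid i$.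

**Theorem 2.** Let $M$ be as in the Convention. If $j\ge1$ and $a_j=0$, then $\sum_{l>j}a_l=0$ in $k$ (so this number is divisible by $p$ if $\operatorname{char}k=p$).

## 3. Modules with only one block size

Suppose $M$ has type $a[i]$ with $a>0$, $i\ge2$, and $i\ne0$ in $k$. Theorem 1 says this is impossible. Here it can be seen by hand.

Every $u_\alpha^i$ is zero. Expand $(x+\tau y)^i=0$ for all $\tau\in k$. Since $k$ is infinite, each coefficient vanishes, and the coefficient of $\tau$ is $i\,x^{i-1}y$. As $i\ne0$ in $k$, we get $x^{i-1}y=0$, that is, $yM\subseteq\operatorname{Ker}x^{i-1}$. Since all blocks of $x$ have size $i$, $\operatorname{Ker}x^{i-1}=xM$. So $yM\subseteq xM$. Hence $u_\alpha M\subseteq xM$ for all $\alpha$, and by equality of dimensions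
$$u_\alpha M=W\ \text{ for all }\alpha\ne0,\qquad W:=xM .$$
Then $u_\alpha W=u_\alpha xM=xu_\alpha M=xW=:W_2$ is also independent of $\alpha$. Each $u_\alpha$ induces a map $\bar u_\alpha:M/W\to W/W_2$. It is surjective because $u_\alpha M=W$. Both spaces have dimension $a$ (this uses $i\ge2$), so $\bar u_\alpha$ is an isomorphism. But $\bar x^{-1}\bar y$ is an endomorphism of the nonzero space $M/W$, and $k$ is algebraically closed, so it has an eigenvalue $c$. Then $\bar y-c\bar x$ is not injective, a contradiction.

Two ingredients were used. The first is the coefficient $i$, which forces $y$ to have no leading part on the tops of the blocks. It really is needed: in characteristic $p$, $kE$ has the single block size $p$. The second is the eigenvalue, which we rewrite in a form that will survive. Consider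
$$\Phi_x=(s\bar x+t\bar y)^{-1}\bar x,\qquad \Phi_y=(s\bar x+t\bar y)^{-1}\bar y .$$
These measure "$x$ and $y$ divided by $\theta$". They are matrices of sections of $\mathcal O(-1)$, regular everywhere on $P$ because $s\bar x+t\bar y$ is invertible at every point. Since $H^0(P,\mathcal O(-1))=0$, both are zero. Yet $s\Phi_x+t\Phi_y=\mathrm{id}$. So $a=0$.

## 4. The coefficient of $\theta$ depends on the Jordan basis unless neighbors are missing

Now let other block sizes be present. The images $u_\alpha M$ are no longer constant: in Example 4, $u_\alpha M=k\,u_\alpha$ moves with $\alpha$. So one has to work over $P$. The natural replacement for $M/W$ is the bundle of tops of blocks of size $i$,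
$$(\operatorname{Ker}\theta^i+\theta\mathcal N)/(\operatorname{Ker}\theta^{i-1}+\theta\mathcal N).$$
The straightforward plan is as follows. Choose locally a Jordan basis, with $w$ the top of a block of size $i$. Show that $yw$ has no constant term along the tops of blocks of size $i$. Then let $\Phi_y$ be the matrix of coefficients of $\theta w'$ in $yw$, where $w,w'$ run over these tops.

The plan stops at the point where $\Phi_y$ must be independent of the Jordan basis. Take Example 4 with $i=2$ over $s\ne0$, writing $T=\theta_s$. The top of the $2$-block is $1$, and $y\cdot1=y$ lies in $\operatorname{Ker}T$, so there is indeed no constant term along the $2$-block. In the Jordan basis $1,T1;\,y$ the coefficient of $T1$ in $y\cdot 1$ is $0$. But for any function $g$, $1,T1;\,y+gT1$ is also a Jordan basis, and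
$$y\cdot1=(y+g\,T1)-g\,T1,$$
so now the coefficient is $-g$. There is no well-defined $\Phi_y$.

What went wrong is visible: $y$ leads from the $2$-block to the $1$-block, and a change of basis leads back at the cost of one factor $T$. Compare this with a block of another size $l$, with top $v$.

* If $l<i$, the element $v$ may be replaced by $v+gT^{i-l}w$, and by no smaller power of $T$, since $T^l$ must kill the result.
* If $l>i$, then $yw$ can involve $v$ only through $T^{l-i}v$, since $T^iyw=0$. Replacing $v$ by $v+gw$ then changes $yw$ by multiples of $T^{l-i}w$.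

In both cases a round trip from size $i$ to size $l$ and back costs $T^{|l-i|}$. **If the sizes $i\pm1$ are absent, every round trip costs at least $T^2$, so the coefficient of $T$ is well defined.** This is the idea of the proof. The rest makes it precise.

## 5. Jordan frames over $\mathbb P^1$

**Step 1: Jordan bases exist locally over $P$.** The purpose of this step is to have Jordan bases that vary algebraically.

**Lemma 1.** Every closed point $q\in P$ has an affine open neighborhood $U$, with some $\ell\in\{s,t\}$ nowhere zero on $U$, such that the following holds. Put $O=\mathcal O(U)$, $N=M\otimes O$, and let $T$ act on $N$ as $\theta_\ell$. There are $w_\mu\in N$ $(\mu\in I)$ and integers $l_\mu\geq 1$ with $T^{l_\mu}w_\mu=0$ and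
$$N=\bigoplus_{\mu\in I}O[T]w_\mu\cong\bigoplus_{\mu\in I}O[T]/(T^{l_\mu}),\qquad \#\{\mu:l_\mu=l\}=a_l .$$

*Proof.* Choose $\ell\in\{s,t\}$ with $\ell(q)\ne0$. Let $\mathcal O_q$ be the local ring at $q$, a discrete valuation ring with residue field $k$ and fraction field $K$, and let $N_q=M\otimes\mathcal O_q$.

*Kernels commute with reduction.* Fix $j\ge0$. Constant Jordan type says that $\theta_\ell^j$ has the same rank $\rho_j$ at all closed points where $\ell\neq0$. Let $r$ be its rank over $K$. Then all $(r+1)$-minors vanish identically and some $r$-minor is a nonzero function, which is nonzero at all but finitely many closed points. There are infinitely many closed points, so at some of them the rank is exactly $r$, and $r=\rho_j$. Let $C=\operatorname{Coker}(\theta_\ell^j|N_q)$. Then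
$$\dim_k C\otimes k=\dim M-\rho_j=\dim_KC\otimes K .$$
A finitely generated $\mathcal O_q$-module is a free module of some rank $f$ plus $e$ nonzero cyclic torsion modules. Its two dimensions are $f+e$ and $f$. So $e=0$ and $C$ is free. Hence $0\to\operatorname{Im}\theta_\ell^j\to N_q\to C\to0$ splits, $\operatorname{Im}\theta_\ell^j$ is free of rank $\rho_j$, and then $0\to\operatorname{Ker}\theta_\ell^j\to N_q\to\operatorname{Im}\theta_\ell^j\to0$ splits as well. Because $\operatorname{Ker}\theta_\ell^j$ is a direct summand, $(\operatorname{Ker}\theta_\ell^j)\otimes k$ embeds in $N_q\otimes k=M$, with image inside the kernel of $\theta_\ell^j\otimes k$. Both have dimension $\dim M-\rho_j$, so they agree. Thus every element of the kernel of $\theta_\ell^j\otimes k$ lifts to $\operatorname{Ker}(\theta_\ell^j|N_q)$.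

*Lifting a Jordan basis.* On the fibre at $q$ choose generators $\bar w_\mu$ of the Jordan blocks, of sizes $l_\mu$. Lift $\bar w_\mu$ to $w_\mu\in\operatorname{Ker}(\theta_\ell^{l_\mu}|N_q)$. The map $\bigoplus_\mu\mathcal O_q[T]/(T^{l_\mu})\to N_q$ sending the $\mu$-th generator to $w_\mu$ is a map of free modules of the same rank and an isomorphism modulo the maximal ideal. Its determinant is therefore a unit, and it is an isomorphism.

*Spreading out.* Choose an affine open $U\ni q$ on which $\ell$ has no zero and all $w_\mu$ have regular coordinates. Then $T^{l_\mu}w_\mu=0$ in $N$, since $N\subseteq N_q$. The determinant of the vectors $T^nw_\mu$ $(0\le n<l_\mu)$ with respect to a basis of $M$ is a unit at $q$. Shrink $U$ so that it is a unit on $U$. $\square$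

Call $(U,\ell,(w_\mu))$ a **frame**. A frame restricts to a frame on any smaller nonempty affine open set.

**Step 2: matrices in a frame.** The purpose is to record which powers of $T$ are forced. Let $z\in\operatorname{End}_{O[T]}(N)$ and write
$$zw_\nu=\sum_\mu z_{\mu\nu}w_\mu,\qquad z_{\mu\nu}\in O[T]/(T^{l_\mu}).$$
From $T^{l_\nu}w_\nu=0$ we get $T^{l_\nu}z_{\mu\nu}=0$ in $O[T]/(T^{l_\mu})$. With $r^+=\max(r,0)$ this says
$$z_{\mu\nu}\in T^{(l_\mu-l_\nu)^+}O[T]/(T^{l_\mu}).\tag{1}$$
For $n<l_\mu$ let $[z_{\mu\nu}]_n\in O$ be the coefficient of $T^n$. For two such endomorphisms, $zz'w_\nu=\sum_\kappa z'_{\kappa\nu}\,zw_\kappa$, so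
$$(zz')_{\mu\nu}=\sum_\kappa z_{\mu\kappa}z'_{\kappa\nu}.\tag{2}$$
Each product is computed with polynomial lifts and reduced modulo $T^{l_\mu}$. Changing the lift of $z'_{\kappa\nu}$ by a multiple of $T^{l_\kappa}$ does no harm, because $T^{l_\kappa}z_{\mu\kappa}=0$. By (1),
$$z_{\mu\kappa}z'_{\kappa\nu}\ \text{ is divisible by }\ T^{(l_\mu-l_\kappa)^++(l_\kappa-l_\nu)^+}.\tag{3}$$
This is the "cost of a trip" of Section 4.

**Step 3: changing the frame and changing $\ell$.** Let $(w_\mu)$ and $(w'_\mu)$ be frames over the same $U$ for the same $\ell$. Both have $a_l$ members of size $l$, so we may index them so that $w_\mu$ and $w'_\mu$ have the same size $l_\mu$. Then $hw_\mu=w'_\mu$ defines $h\in\operatorname{Aut}_{O[T]}(N)$. From $zw'_\nu=h(h^{-1}zh)w_\nu=\sum_\mu(h^{-1}zh)_{\mu\nu}w'_\mu$ we see: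
$$\text{the matrix of }z\text{ in the frame }w'\text{ is the matrix of }h^{-1}zh\text{ in the frame }w.\tag{4}$$

If $\ell'\in\{s,t\}$ is also nowhere zero on $U$, then $T'=\theta_{\ell'}=(\ell/\ell')T$, so $O[T']$ and $O[T]$ give the same operators and the $w_\mu$ are a frame for $\ell'$ too. Rewriting $\sum_nc_nT^n=\sum_nc_n(\ell'/\ell)^nT'^n$, we see that $[z_{\mu\nu}]_0$ is unchanged, while the new first coefficient is $(\ell'/\ell)[z_{\mu\nu}]_1$. Hence
$$\ell^{-1}[z_{\mu\nu}]_1,\ \text{ a section of }\mathcal O(-1),\text{ does not depend on the choice of }\ell.\tag{5}$$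

Finally, $x$ and $y$ commute with $\theta_\ell=(s/\ell)x+(t/\ell)y$, so $x,y\in\operatorname{End}_{O[T]}(N)$.

*Example 4, continued.* Over $s\ne0$ take the frame $w_1=1$, $w_2=y$ with $l_1=2$, $l_2=1$. Then $yw_1=w_2$ and $xw_1=Tw_1-\tau w_2$, so $\ell^{-1}[x_{11}]_1=s^{-1}$. Over $t\ne0$, with $\sigma=s/t$ and $T=\theta_t=\sigma x+y$, take $w_1=1$, $w_2=x$. Then $xw_1=w_2$, so $\ell^{-1}[x_{11}]_1=0$. These do not agree on the overlap. The gluing fails, as Section 4 predicts, because the sizes $1$ and $2$ are neighbors.

## 6. The bundle of tops of blocks of size in $[b,c]$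

For Theorem 1 we need only $b=c=i$, but the argument is the same for an interval. Let $2\le b\le c$ and put
$$\mathcal T=\mathcal T_{[b,c]}=(\operatorname{Ker}\theta^c+\theta\mathcal N)/(\operatorname{Ker}\theta^{b-1}+\theta\mathcal N).$$

**Step 4: $\mathcal T$ is a vector bundle, and we identify the action on it.** On $O[T]/(T^l)$ the kernel of $T^c$ is generated by $T^{(l-c)^+}$. So in a frame, $\operatorname{Ker}\theta^c+\theta\mathcal N$ is spanned over $O$ by $TN$ and the $w_\mu$ with $l_\mu\le c$, and the denominator by $TN$ and the $w_\mu$ with $l_\mu\le b-1$. Hence $\mathcal T|_U$ is free on the classes of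
$$w_\mu,\quad \mu\in J:=\{\mu: b\le l_\mu\le c\},$$
and $\mathcal T$ is a vector bundle on $P$ of rank $a_b+\dots+a_c$. Every $z\in\operatorname{End}_{O[T]}(N)$ preserves the numerator and the denominator, so it acts on $\mathcal T|_U$. Modulo $TN$, $zw_\nu\equiv\sum_\mu[z_{\mu\nu}]_0w_\mu$. For $\nu\in J$ the terms with $l_\mu>c$ vanish by (1), and those with $l_\mu<b$ vanish in $\mathcal T$. So $z$ acts on $\mathcal T|_U$ with matrix
$$H(z)=([z_{\mu\nu}]_0)_{\mu,\nu\in J},\qquad H(zz')=H(z)H(z').$$

Two facts about vector bundles on $P=\mathbb P^1_k$ will be used. First, $H^0(P,\mathcal O(-1))=0$. Second, if $\mathcal T\ne0$, then $H^0(\mathcal T(m))\neq0$ for large $m$ and $H^0(\mathcal T(m))=0$ for very negative $m$. Both are clear from the splitting $\mathcal T\cong\bigoplus\mathcal O(d_r)$.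

**Proposition 3.** Assume $a_{b-1}=a_{c+1}=0$. If $x$ and $y$ act as zero on $\mathcal T_{[b,c]}$, then $\mathcal T_{[b,c]}=0$, i.e. $a_b=\dots=a_c=0$.

*Proof.* **Step 5: the first-order matrix is compatible with products.** For $z\in\operatorname{End}_{O[T]}(N)$ with $H(z)=0$ put
$$G(z)=([z_{\mu\nu}]_1)_{\mu,\nu\in J},$$
which makes sense because $l_\mu\ge b\ge2$ for $\mu\in J$. For any $h\in\operatorname{End}_{O[T]}(N)$ also $H(hz)=H(zh)=0$, and we claim
$$G(hz)=H(h)G(z),\qquad G(zh)=G(z)H(h).\tag{6}$$
Let $\mu,\nu\in J$. By (2), $[(hz)_{\mu\nu}]_1=\sum_\kappa[h_{\mu\kappa}z_{\kappa\nu}]_1$.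

* Let $\kappa\notin J$. Since $a_{b-1}=a_{c+1}=0$, either $l_\kappa\le b-2$, and then $l_\mu-l_\kappa\ge2$, or $l_\kappa\ge c+2$, and then $l_\kappa-l_\nu\ge2$. By (3) the product is divisible by $T^2$ and contributes $0$.
* Let $\kappa\in J$. Then $l_\kappa\ge2$, so $[z_{\kappa\nu}]_1$ is defined, and $[z_{\kappa\nu}]_0=0$. The coefficient of $T$ in the product is $[h_{\mu\kappa}]_0[z_{\kappa\nu}]_1+[h_{\mu\kappa}]_1[z_{\kappa\nu}]_0=[h_{\mu\kappa}]_0[z_{\kappa\nu}]_1$.

This proves the first formula. For the second, $[(zh)_{\mu\nu}]_1=\sum_\kappa[z_{\mu\kappa}h_{\kappa\nu}]_1$. The terms with $\kappa\notin J$ vanish for the same reason. For $\kappa\in J$ we have $[z_{\mu\kappa}]_0=0$, so the term is $[z_{\mu\kappa}]_1[h_{\kappa\nu}]_0$.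

**Step 6: gluing.** Here we turn $G(x)$ and $G(y)$ into global objects. Let $h$ be the change between two frames over $U$ as in Step 3. By (4) and (6), the matrix $G(z)$ computed in the frame $w'$ is
$$G(h^{-1}zh)=H(h)^{-1}G(z)H(h).$$
In $\mathcal T|_U$ the classes of the two bases are related by $w'_\nu=hw_\nu=\sum_{\mu\in J}H(h)_{\mu\nu}w_\mu$. So the endomorphism of $\mathcal T|_U$ whose matrix is $G(z)$ is the same for both frames. By (5), $\ell^{-1}G(z)$ does not depend on $\ell$ either.

By hypothesis $H(x)=H(y)=0$ in every frame. Any two frames can be compared on the intersection of their open sets, which is affine. So the local sections $\ell^{-1}G(x)$ and $\ell^{-1}G(y)$ glue to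
$$\Phi_x,\Phi_y\in H^0\big(P,\mathcal End(\mathcal T)\otimes\mathcal O(-1)\big).$$

**Step 7: an identity that no nonzero bundle on $\mathbb P^1$ allows.** The entries of $\theta_\ell$ are $(\theta_\ell)_{\mu\nu}=\delta_{\mu\nu}T$, so $H(\theta_\ell)=0$ and $G(\theta_\ell)=\mathrm{id}$. Since $G$ is $O$-linear and $\theta_\ell=(s/\ell)x+(t/\ell)y$,
$$s\,\Phi_x+t\,\Phi_y=\mathrm{id}_{\mathcal T}.\tag{7}$$
For every $m\in\mathbb Z$ the map $(\Phi_x,\Phi_y):H^0(\mathcal T(m))\to H^0(\mathcal T(m-1))^2$ is injective, because $v=s\Phi_xv+t\Phi_yv$. If $\mathcal T\ne0$, then $H^0(\mathcal T(m))\ne0$ for some $m$, and by injectivity $H^0(\mathcal T(m'))\ne0$ for all $m'\le m$. This is impossible for a vector bundle on $\mathbb P^1$. So $\mathcal T=0$. $\square$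

Taking the trace of (7) would give less. The traces of $\Phi_x$ and $\Phi_y$ lie in $H^0(P,\mathcal O(-1))=0$, so one would learn only that the rank $a_b+\dots+a_c$ is zero in $k$.

## 7. Differentiating $\theta^i$: proof of Theorem 1

Let $i\ge2$ with $i\ne0$ in $k$, and suppose $a_{i-1}=a_{i+1}=0$. We must show $a_i=0$. By Proposition 3 with $b=c=i$, it is enough to prove the following.

**Step 8: $x$ and $y$ act as zero on $\mathcal T=(\operatorname{Ker}\theta^i+\theta\mathcal N)/(\operatorname{Ker}\theta^{i-1}+\theta\mathcal N)$.** This replaces the computation $i\,x^{i-1}y=0$ of Section 3. Now $\theta^i$ vanishes only on a subsheaf, so instead of comparing coefficients in $\tau$ we differentiate with respect to $\tau$.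

Since $x,y$ preserve $\theta\mathcal N$, we must show that they map $\operatorname{Ker}\theta^i$ into $\operatorname{Ker}\theta^{i-1}+\theta\mathcal N$. On an affine open set where $s\ne0$, let $\tau=t/s$ and $\vartheta=\theta_s=x+\tau y$, and let $D=d/d\tau$ act on $N=M\otimes O$ through the second factor. Then $D$ commutes with $x$ and $y$, and $[D,\vartheta]=y$. As $y$ commutes with $\vartheta$,
$$[D,\vartheta^i]=\sum_{r=0}^{i-1}\vartheta^{r}[D,\vartheta]\vartheta^{i-1-r}=i\,\vartheta^{i-1}y .$$
Let $m\in N$ with $\vartheta^im=0$. Applying $D$ gives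
$$0=D\vartheta^im=\vartheta^iDm+i\,\vartheta^{i-1}ym .$$
Divide by $i$, which is nonzero in $k$:
$$\vartheta^{i-1}\big(ym+i^{-1}\vartheta Dm\big)=0 .$$
So $ym\in\operatorname{Ker}\vartheta^{i-1}+\vartheta N$, and $xm=\vartheta m-\tau ym$ lies there too.

Where $t\ne0$, put $\sigma=s/t$, $\vartheta=\theta_t=\sigma x+y$ and $D=d/d\sigma$. Now $[D,\vartheta]=x$, the same computation gives $xm\in\operatorname{Ker}\vartheta^{i-1}+\vartheta N$, and $ym=\vartheta m-\sigma xm$ lies there too. These two kinds of open sets cover $P$. This finishes Step 8, and with it Theorem 1. $\square$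

The condition $i\ne0$ in $k$ enters only through $i^{-1}$. For $kE$ and $i=p$ the conclusion of Step 8 is false. All blocks have size $p$, so $\operatorname{Ker}\theta^{p-1}=\theta\mathcal N$, and the fibre of $\mathcal T$ at $(1:0)$ is $kE/(x)=k[y]/(y^p)$, on which $y$ is not zero.

## 8. A trace over the large blocks: proof of Theorem 2

Let $j\ge1$ with $a_j=0$. Now only one size is missing, and nothing forces $x,y$ to act as zero on a bundle of tops. So we give up the full matrix $G$ and keep a trace, for which one missing size is enough: a closed trip from a size above $j$ to a size below $j$ and back again costs $T^2$.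

**Step 9: a trace that is blind to conjugation.** In a frame, for $z\in\operatorname{End}_{O[T]}(N)$, put
$$\lambda(z)=\sum_{\mu:\,l_\mu>j}[z_{\mu\mu}]_1\in O .$$
This is defined because $l_\mu\ge j+1\ge2$, and it is $O$-linear in $z$. We claim
$$\lambda(zz')=\lambda(z'z).\tag{8}$$
By (2), $\lambda(zz')=\sum_{l_\mu>j}\sum_\kappa[z_{\mu\kappa}z'_{\kappa\mu}]_1$. If $l_\kappa\le j$, then $l_\kappa\le j-1$, since there are no blocks of size $j$. Then $l_\mu-l_\kappa\ge2$, and by (3) the term is $0$. So the sum runs over pairs $(\mu,\kappa)$ with $l_\mu,l_\kappa>j$. For such a pair choose, by (1), polynomial lifts $f$ of $z_{\mu\kappa}$ and $f'$ of $z'_{\kappa\mu}$, divisible by $T^{(l_\mu-l_\kappa)^+}$ and $T^{(l_\kappa-l_\mu)^+}$ respectively. Then $z_{\mu\kappa}z'_{\kappa\mu}$ is the reduction of $ff'$ modulo $T^{l_\mu}$, and $z'_{\kappa\mu}z_{\mu\kappa}$ is the reduction of the same polynomial $ff'$ modulo $T^{l_\kappa}$. Since $l_\mu,l_\kappa\ge2$, both reductions have the same coefficient of $T$. Therefore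
$$\lambda(zz')=\sum_{l_\mu,l_\kappa>j}[z_{\mu\kappa}z'_{\kappa\mu}]_1=\sum_{l_\mu,l_\kappa>j}[z'_{\kappa\mu}z_{\mu\kappa}]_1=\lambda(z'z),$$
where the last equality is the same reduction applied to $z'z$.

**Step 10: gluing and evaluating.** By (8), $\lambda(h^{-1}zh)=\lambda(hh^{-1}z)=\lambda(z)$ for invertible $h$. So by (4), $\lambda(z)$ does not depend on the frame, and by (5), $\ell^{-1}\lambda(z)$ does not depend on $\ell$. Hence $\ell^{-1}\lambda(x)$ and $\ell^{-1}\lambda(y)$ glue to elements of $H^0(P,\mathcal O(-1))=0$, so $\lambda(x)=\lambda(y)=0$. Since $(\theta_\ell)_{\mu\mu}=T$ for all $\mu$,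
$$\sum_{l>j}a_l=\lambda(\theta_\ell)=\tfrac s\ell\,\lambda(x)+\tfrac t\ell\,\lambda(y)=0\quad\text{in }k.\qquad\square$$

## 9. Intervals of block sizes, and examples showing sharpness

**Higher rank.** Both theorems hold for modules of constant Jordan type over an elementary abelian $p$-group of any rank $r\ge2$. For linearly independent $\alpha,\beta\in k^r$, restrict to $k[u_\alpha,u_\beta]$. The nonzero combinations of $u_\alpha,u_\beta$ are among the operators of the original family, so the restriction is as in the Convention, with the same type.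

**Corollary 4.** Let $M$ be a $kE$-module of constant Jordan type and $S=\{l:a_l\ne0\}\subseteq\{1,\dots,p\}$. Let $[b,c]$ be a maximal interval of consecutive integers in $S$ with $1<b\le c<p$. Then $b<c$, and $a_b+\dots+a_c$ is a positive multiple of $p$.

*Proof.* By maximality $a_{b-1}=a_{c+1}=0$. If $b=c$, Theorem 1 with $i=b$, which is nonzero in $k$, gives a contradiction. Theorem 2 with $j=b-1\ge1$ gives $\sum_{l\ge b}a_l\equiv0\pmod p$, and with $j=c+1$ it gives $\sum_{l>c+1}a_l\equiv0\pmod p$. Subtracting, and using $a_{c+1}=0$, we get $p\mid a_b+\dots+a_c$. The sum is positive because $a_b>0$. $\square$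

Consequently, if $\sum_{1<l<p}a_l<p$, there is no such interval, and $S=\{1,\dots,r\}\cup\{q,\dots,p\}$ for some $r\ge0$, $q\le p+1$. That is, whenever $a_i\ne0$ with $1<i<p$, either all of $a_1,\dots,a_i$ or all of $a_i,\dots,a_p$ are nonzero. Also, for an interval as in Corollary 4, Proposition 3 shows that $x$ and $y$ cannot both act as zero on $\mathcal T_{[b,c]}$. The arguments here do not decide whether an interval as in Corollary 4, necessarily with $1<b<c<p$, can actually occur.

**Characteristic $0$.** Let $\operatorname{char}k=0$ and let $M\ne0$ be as in the Convention. If $a_j=0$, Theorem 2 says that the nonnegative integer $\sum_{l>j}a_l$ is zero, so $a_l=0$ for all $l>j$. Hence the set of block sizes is exactly $\{1,\dots,r\}$ for some $r$. Every $r\geq 1$ occurs, by Example 2.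

**Neither alternative in Theorem 1 can be dropped.** Let $\operatorname{char}k=p$ and $2\le i\le p-1$. The module $k[x,y]/(x,y)^i$ of Example 2 has type $[i]+[i-1]+\dots+[1]$, so $a_i\ne0$ and $a_{i+1}=0$. The ideal $(x,y)^{p-i}kE$ of Example 3 has type $[i]+[i+1]+\dots+[p-1]+i\,[p]$, so $a_i\neq0$ and $a_{i-1}=0$.

**The modulus $p$ in Theorem 2 is optimal.** In that second module $a_{i-1}=0$, and the number of blocks of size larger than $i-1$ is $(p-i)+i=p$ exactly.

**The hypotheses $i\ne1$ and $p\nmid i$ in Theorem 1 cannot be omitted.** The trivial module has type $[1]$, and $kE$ has type $p\,[p]$.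

**Realized sets.** In characteristic $p$, direct sums of the modules $k[x,y]/(x,y)^r$ with $1\le r\le p-1$, the ideals $(x,y)^{p-q}kE$ with $2\le q\le p-1$, and $kE$ realize every set $\{1,\dots,r\}\cup\{q,\dots,p\}$ as a set of block sizes. The first family supplies $\{1,\dots,r\}$, the second supplies $\{q,\dots,p\}$, $kE$ supplies $\{p\}$, and the full set is $\{1,\dots,p-1\}\cup\{p\}$.
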